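# Prescribing the ratio $|\mathrm{Aut}(G)|/|G|$

For a finite group $G$ let $\mathrm{Aut}(G)$ be its group of automorphisms. Compare its size with that of $G$ and form the positive rational number $|\mathrm{Aut}(G)|/|G|$. Which positive rationals occur? R. Molinier asks, in "A remark on the number of automorphisms of some algebraic structures" (arXiv:2504.21059, 2025), whether every one does. By a result of Tărnăuceanu the set of ratios is dense in $\mathbb Q\cap\,]0,+\infty[$, and ratios of finite abelian groups already suffice for density; but density says nothing about hitting a given $r$ exactly. We shall prove that every positive rational is attained. We start with the integers, where a small and very explicit group does the job.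

Throughout, $c_g$ denotes conjugation $h\mapsto ghg^{-1}$, and $[x,y]=xyx^{-1}y^{-1}$.

## 1. Every positive integer is a ratio: affine groups over $\mathbb F_p$

**Proposition 1.** For every integer $a\ge1$ there is a finite group $G$ with $|\mathrm{Aut}(G)|/|G|=a$.

*Proof.* By Dirichlet's theorem there are infinitely many primes $p\equiv1\pmod a$. Choose one with $p-1>a$ and put $d=(p-1)/a\ge2$. Let $\Gamma$ be the group of all maps $g_{u,c}:x\mapsto ux+c$ of $\mathbb F_p$ with $u\in\mathbb F_p^\times$, $c\in\mathbb F_p$; it has order $p(p-1)$. Write $t_c=g_{1,c}$ and let $N=\{t_c\}$ be the group of translations. Let $D\le\mathbb F_p^\times$ be the subgroup of order $d$, and let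
$$G=\{g_{u,c}: u\in D,\ c\in\mathbb F_p\},\qquad |G|=pd .$$
We claim that conjugation gives an isomorphism $\Gamma\to\mathrm{Aut}(G)$.

First, $\Gamma$ normalizes $G$, because $N\le G$ and $\Gamma/N\cong\mathbb F_p^\times$ is abelian. Second, $C_\Gamma(N)=N$: if $g_{u,c}$ commutes with $t_1$, then $u(x+1)+c=ux+c+1$, so $u=1$. Third, the map is injective: an element of its kernel centralizes $N$, hence is some $t_s$; it also commutes with $g_{u,0}$ for some $u\in D\setminus\{1\}$ (here $d\ge2$ is used), so $ux+s=u(x+s)$ and $s=0$.

For surjectivity let $\alpha\in\mathrm{Aut}(G)$. The subgroup $N$ is normal in $G$ of order $p$ and index $d$ prime to $p$, so it is the unique Sylow $p$-subgroup and $\alpha(N)=N$. Say $\alpha(t_1)=t_v$ with $v\ne0$. Since $g_{v,0}t_1g_{v,0}^{-1}=t_v$, after replacing $\alpha$ by $c_{g_{v,0}}^{-1}\alpha$ we may assume that $\alpha$ is trivial on $N$. Let $u$ generate $D$ and $g=g_{u,0}$. For $n\in N$ we have $gng^{-1}\in N$, so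
$$gng^{-1}=\alpha(gng^{-1})=\alpha(g)\,n\,\alpha(g)^{-1}.$$
Thus $g^{-1}\alpha(g)\in C_\Gamma(N)=N$, which means $\alpha(g)=g_{u,c}$ for some $c$. With $s=c/(1-u)$ the map $t_sgt_s^{-1}$ is $x\mapsto u(x-s)+s=ux+c$. So $\alpha$ and $c_{t_s}$ agree on $N$ and on $g$, which generate $G$. Hence $\alpha=c_{t_s}$.

So $|\mathrm{Aut}(G)|/|G|=p(p-1)/(pd)=(p-1)/d=a$. $\square$

With $d=2$ these groups are dihedral of order $2p$: $p=3$ gives $6/6=1$, $p=5$ gives $20/10=2$, $p=7$ gives $42/14=3$.

Two features of this proof come back. We found all automorphisms of $G$ by exhibiting a larger group $\Gamma$, containing $G$ as a normal subgroup, in which every automorphism of $G$ is a conjugation. And we used the following trick: *if $\alpha$ is trivial on a normal subgroup $N$, then $g^{-1}\alpha(g)$ centralizes $N$ for every $g$.* We refer to it as the centralizer trick.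

The hypothesis $d\ge2$ matters. For $d=1$ the group is $C_p$, and the ratio is $(p-1)/p$, no longer an integer. What produced the denominator?

## 2. Denominators come from the center

Let $\mathrm{Inn}(G)=\{c_g\}$ and $\mathrm{Out}(G)=\mathrm{Aut}(G)/\mathrm{Inn}(G)$. The map $g\mapsto c_g$ has kernel $Z(G)$, so $\mathrm{Inn}(G)\cong G/Z(G)$ and
$$\frac{|\mathrm{Aut}(G)|}{|G|}=\frac{|\mathrm{Out}(G)|}{|Z(G)|}.\tag{1}$$
For example, the quaternion group $Q_8$ has $|\mathrm{Aut}|=24$, $|\mathrm{Inn}|=4$, $|\mathrm{Out}|=6$, $|Z|=2$, and both sides are $3$. The groups of Proposition 1 have trivial center, and there $\mathrm{Out}(G)\cong\Gamma/G$ has order $a$.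

Every automorphism preserves $Z(G)$, and inner automorphisms act trivially on it, so $\mathrm{Out}(G)$ acts on the abelian group $Z(G)$. For $G=C_b$ this is the action of $\mathrm{Aut}(C_b)$ on $C_b$. A group is **perfect** if it equals its commutator subgroup $G'$; every nonabelian simple group is perfect. These are the theorems we shall prove.

**Theorem 2.** For every rational $r>0$ there are infinitely many pairwise non-isomorphic finite perfect groups $G$ with $|\mathrm{Aut}(G)|/|G|=r$.

**Theorem 3.** Let $Q$ be any finite group and $A$ any finite abelian group with an action of $Q$ by automorphisms. There are infinitely many pairwise non-isomorphic finite perfect groups $G$ with $\mathrm{Out}(G)\cong Q$ and $Z(G)\cong A$, where these isomorphisms carry the action of $\mathrm{Out}(G)$ on $Z(G)$ to the given action of $Q$ on $A$.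

*Theorem 3 implies Theorem 2.* Write $r=a/b$ with integers $a,b\ge1$, apply Theorem 3 with $Q=C_a$, $A=C_b$ and trivial action, and use (1). $\square$

## 3. A central direct factor brings its own automorphisms

The sensible first try for $r=a/b$ is a direct product: a centerless group with $|\mathrm{Out}|=a$ times $C_b$. Two things go wrong.

The first can be cured. In $S_3\times C_2$ there is the automorphism $(s,c)\mapsto(s,\,c\cdot\mathrm{sgn}(s))$, where $\mathrm{sgn}$ takes values in $C_2=\{\pm1\}$. In detail: an automorphism fixes the center $1\times C_2$ pointwise and induces one of the $6$ automorphisms of the quotient $S_3$. Those inducing the identity are $(s,c)\mapsto(s,c\,z(s))$ with $z\in\mathrm{Hom}(S_3,C_2)$, a set of size $2$; and every automorphism of $S_3$ lifts. So $|\mathrm{Aut}(S_3\times C_2)|=12$ and the ratio is $1$, not $1/2$. Homomorphisms from $G$ to its center produce extra automorphisms. They disappear when $G$ is perfect, and this is why we insist on perfect groups.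

The second is the real obstruction. Let $S$ be perfect with $Z(S)=1$ and let $G=S\times C_b$. Then $C_b=Z(G)$ and $S=G'$ are both preserved by all automorphisms, so $\mathrm{Aut}(G)=\mathrm{Aut}(S)\times\mathrm{Aut}(C_b)$ and
$$\frac{|\mathrm{Aut}(G)|}{|G|}=|\mathrm{Out}(S)|\cdot\frac{\varphi(b)}{b}.\tag{2}$$
The factor $\varphi(b)$ cannot be removed, and the value $1/5$ never occurs in (2). Indeed it would require $b/\varphi(b)=\prod_{p\mid b}\frac p{p-1}$ to be an integer divisible by $5$. If $b$ has $k$ odd prime divisors, the denominator is divisible by $2^k$ while the numerator is divisible by $2$ at most once, so $k\le1$. The possible values are then $1$, $2$, $\frac p{p-1}$ and $\frac{2p}{p-1}$ with $p$ odd; the third is never an integer, and the fourth is one only for $p=3$, with value $3$. So $b/\varphi(b)$, when an integer, is $1$, $2$ or $3$.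

We need a center that is tied into the group so firmly that only the automorphisms we prescribe survive. This will be done in two independent parts: a machine that reads $\mathrm{Out}(G)$ off a normalizer in a symmetric group (Sections 4 and 5), and a permutation group with the right normalizer, together with a central cover of it (Sections 6 to 8).

## 4. Powers of a simple group inside a larger group

We shall use three published facts.

* (F1) $R:=M_{11}$ is a nonabelian simple group of order $7920=2^4\cdot3^2\cdot5\cdot11$, and all its automorphisms are inner (Conway–Curtis–Norton–Parker–Wilson, *ATLAS of Finite Groups*, 1985, p. 18).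
* (F2) For $N\ge3$ the group $GL_N(2)$ is nonabelian simple, and each of its automorphisms is $c_g$ or $c_g\circ\iota$ with $g\in GL_N(2)$, where $\iota(h)=(h^{-1})^{\mathsf T}$ (Schreier–van der Waerden 1928; Dieudonné, *On the automorphisms of the classical groups*, Mem. AMS 2, 1951).
* (F3) $PSL_3(p)$ is simple for all primes $p$.

For a finite set $I$ and a group $E$, let $E_i\le E^I$ be the $i$-th coordinate factor.

**Lemma 4.** Let $E$ be a nonabelian simple group and $I$ a finite set. Every normal subgroup of $E^I$ is a product of coordinate factors. Consequently automorphisms of $E^I$ permute the coordinate factors, and $\mathrm{Aut}(E^I)=\mathrm{Aut}(E)^I\rtimes\mathrm{Sym}(I)$.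

*Proof.* Let $D\trianglelefteq E^I$ and let $d\in D$ have $i$-th coordinate $d_i\ne1$. Since $Z(E)=1$, some $f\in E_i$ does not commute with $d_i$. Then $[d,f]=(dfd^{-1})f^{-1}$ lies in $E_i$ and is nontrivial; it also lies in $D$, since $D$ is normal. So $D\cap E_i$ is a nontrivial normal subgroup of the simple group $E_i$, and $E_i\le D$. Thus $D$ contains every factor on which it projects nontrivially, and it has trivial coordinates elsewhere; it is the product of those factors.

The minimal normal subgroups of $E^I$ are therefore exactly the coordinate factors, and automorphisms permute them. After composing with a coordinate permutation, an automorphism fixes every factor, and is then an element of $\mathrm{Aut}(E)^I$. The subgroup $\mathrm{Aut}(E)^I$ is normalized by $\mathrm{Sym}(I)$ and meets it trivially. $\square$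

Simplicity and noncommutativity both matter: $C_2\times C_2$ has a diagonal normal subgroup.

**Definition.** A subgroup $S\le F$ is **subnormal** if there is a chain $S=S_0\trianglelefteq S_1\trianglelefteq\dots\trianglelefteq S_n=F$. In the symmetry group of a square, a reflection generates a subgroup that is not normal, but it is normal in a Klein four-group which is itself normal; so it is subnormal. The image of a subnormal subgroup under a surjective homomorphism is subnormal. If $S\ne1$ is simple and subnormal in the finite group $F$, refine the chain $1\trianglelefteq S\trianglelefteq S_1\trianglelefteq\dots\trianglelefteq F$ to a composition series: its bottom factor is $S$, so $S$ is isomorphic to a composition factor of $F$.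

**Lemma 5.** Let $F$ be a finite group, and let $F_0\trianglelefteq F$ be a direct product of copies of a nonabelian simple group $E$. If $E$ is not a composition factor of $F/F_0$, then $F_0$ is characteristic in $F$.

*Proof.* Let $E'\cong E$ be subnormal in $F$. Its image in $F/F_0$ is subnormal, and by simplicity it is trivial or isomorphic to $E$. In the second case $E$ would be a composition factor of $F/F_0$. So the image is trivial and $E'\le F_0$. Conversely the coordinate factors of $F_0$ are normal in $F_0\trianglelefteq F$, hence subnormal in $F$, and they generate $F_0$. So $F_0$ is the subgroup generated by all subnormal subgroups of $F$ isomorphic to $E$, and every automorphism of $F$ preserves it. $\square$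

## 5. Reading $\mathrm{Out}(G)$ off a normalizer

Let $\Omega$ be a finite nonempty set and $K=R^\Omega$ with $R=M_{11}$. The group $\mathrm{Sym}(\Omega)$ acts on $K$ by $(\nu\cdot\kappa)_\omega=\kappa_{\nu^{-1}\omega}$, so that $\nu$ carries $R_\omega$ to $R_{\nu\omega}$. By Lemma 4 and (F1),
$$\mathrm{Aut}(K)=\mathrm{Inn}(K)\rtimes\mathrm{Sym}(\Omega)=K\rtimes\mathrm{Sym}(\Omega),\tag{3}$$
where we identify $\mathrm{Inn}(K)$ with $K$ because $Z(K)=1$. So $K$ has no outer automorphisms except permutations of the points of $\Omega$. If $K$ is characteristic in a larger group $G$, then every automorphism of $G$ becomes, modulo $K$, a permutation of $\Omega$, and it must respect whatever permutation group $G$ induces there. The center can be hidden in the kernel of the action on $\Omega$.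

**Proposition 6.** Let $\hat B$ be a finite perfect group acting on $\Omega$ with kernel $A\le Z(\hat B)$, and regard $B:=\hat B/A$ as a subgroup of $\mathrm{Sym}(\Omega)$. Assume that $M_{11}$ is not a composition factor of $\hat B$. Let $G=K\rtimes\hat B$, where $\hat B$ acts on $K$ through $\hat B\to B\le\mathrm{Sym}(\Omega)$. Then:

1. $G$ is perfect, and $Z(G)=C_G(K)=A$;
2. $K$ is characteristic in $G$, and restriction $\rho:\mathrm{Aut}(G)\to\mathrm{Aut}(K)$ is injective;
3. $\rho(\mathrm{Inn}(G))=K\rtimes B$ and $\rho(\mathrm{Aut}(G))\le K\rtimes N_{\mathrm{Sym}(\Omega)}(B)$;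
4. if $\nu\in N_{\mathrm{Sym}(\Omega)}(B)$ and some $\hat\nu\in\mathrm{Aut}(\hat B)$ preserves $A$ and induces $c_\nu$ on $B=\hat B/A$, then $\theta(\kappa\hat b)=(\nu\cdot\kappa)\,\hat\nu(\hat b)$ defines an automorphism $\theta$ of $G$ with $\rho(\theta)=\nu$.

*Proof.*

**Step 1: perfectness and the center.** $G$ is generated by the perfect subgroups $R_\omega$ ($\omega\in\Omega$) and $\hat B$, so it is perfect. Suppose $\kappa\hat b$ (with $\kappa\in K$, $\hat b\in\hat B$) centralizes $K$. Conjugation by it maps $R_\omega$ to $R_{\hat b\omega}$, so $\hat b$ fixes every point of $\Omega$, that is, $\hat b\in A$. As $A$ centralizes $K$, also $\kappa$ centralizes $K$, so $\kappa\in Z(K)=1$. Hence $C_G(K)=A$. Since $A$ centralizes both $K$ and $\hat B$, we get $A\le Z(G)\le C_G(K)=A$.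

**Step 2: an automorphism is determined by its restriction to $K$.** The composition factors of $G/K\cong\hat B$ do not include $M_{11}$, so $K$ is characteristic by Lemma 5 and $\rho$ is defined. Let $\theta|_K=1$. For $g\in G$, $\kappa\in K$, the centralizer trick reads $g\kappa g^{-1}=\theta(g\kappa g^{-1})=\theta(g)\kappa\theta(g)^{-1}$, so $g^{-1}\theta(g)\in C_G(K)=Z(G)$. Being central, this element equals $z(g):=\theta(g)g^{-1}$. Then
$$z(gg')=\theta(g)\theta(g')g'^{-1}g^{-1}=\theta(g)z(g')g^{-1}=z(g)z(g'),$$
so $z$ is a homomorphism from the perfect group $G$ to an abelian group. It is trivial, and $\theta=1$.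

**Step 3: the image lies over the normalizer.** Conjugation by $\kappa\hat b$ restricts on $K$ to the element $\kappa b$ of (3), where $b$ is the image of $\hat b$ in $B$. This gives $\rho(\mathrm{Inn}(G))=K\rtimes B$. For $\theta\in\mathrm{Aut}(G)$ we have $\theta c_g\theta^{-1}=c_{\theta(g)}$, so $\rho(\theta)$ normalizes $K\rtimes B$. Write $\rho(\theta)=\kappa\nu$ with $\kappa\in K$, $\nu\in\mathrm{Sym}(\Omega)$. As $\kappa\in K\rtimes B$, also $\nu$ normalizes $K\rtimes B$. Hence $\nu B\nu^{-1}\le(K\rtimes B)\cap\mathrm{Sym}(\Omega)=B$, and $\nu\in N_{\mathrm{Sym}(\Omega)}(B)$ since $B$ is finite.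

**Step 4: lifting a permutation.** The map $\theta$ is bijective, and it is a homomorphism on $K$ and on $\hat B$. It respects the semidirect product if $\nu\cdot(\hat b\cdot\kappa)=\hat\nu(\hat b)\cdot(\nu\cdot\kappa)$. But $\hat\nu(\hat b)$ has image $\nu b\nu^{-1}$ in $B$, and $\nu\cdot(b\cdot\kappa)=(\nu b\nu^{-1})\cdot(\nu\cdot\kappa)$. So $\theta\in\mathrm{Aut}(G)$, and on $K$ it is $\kappa\mapsto\nu\cdot\kappa$. $\square$

In the smallest case, $\hat B=1$ and $|\Omega|=n$, we get $G=M_{11}^n$ with $\mathrm{Out}(G)\cong\mathrm{Sym}(n)$ and ratio $n!$.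

To prove Theorem 3 it now suffices to find a permutation group $B\le\mathrm{Sym}(\Omega)$ with normalizer $W$ such that $W/B\cong Q$, and a perfect central cover $\hat B$ with $\hat B/A=B$ to which representatives of $Q$ lift, acting on $A$ as prescribed.

## 6. Perfect groups of Heisenberg type with prescribed center

We first make a perfect group with center $A$ on which $Q$ acts. The idea is to make each element of $A$ a commutator, by a pairing with values in $A$, and then to attach $SL_3$ to make everything perfect.

**Lemma 7.** Let $A$ be a finite abelian group on which $Q$ acts by automorphisms. There is a finite perfect group $\hat L$ with an action of $Q$ by automorphisms, such that $Z(\hat L)\cong A$ $Q$-equivariantly and $M_{11}$ is not a composition factor of $\hat L$.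

*Proof.* If $A=0$, take $\hat L=1$. Otherwise write $A$ additively, let $e\ge2$ be its exponent, and put $\Lambda=\mathbb Z/e$, $V=\Lambda^3$, $X=\mathrm{Hom}_\Lambda(V,A)\cong A^3$.

**Step 1: a class-two group with center $A$.** Let $P=A\times X\times V$ as a set, with
$$(a,\xi,v)(a',\xi',v')=(a+a'+\xi(v'),\ \xi+\xi',\ v+v').\tag{4}$$
The identity is $(0,0,0)$. Associativity holds because $\xi(v')$ is bilinear: both bracketings of a triple product have first component $a+a'+a''+\xi(v')+\xi(v'')+\xi'(v'')$. The inverse of $(a,\xi,v)$ is $(-a+\xi(v),-\xi,-v)$. Elements $(a,0,0)$ are central. Comparing the two products of $(a,\xi,v)$ and $(a',\xi',v')$, we see that their commutator is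
$$(\xi(v')-\xi'(v),\,0,\,0).\tag{5}$$
If $(a,\xi,v)$ is central, (5) vanishes for all $\xi',v'$. Taking $\xi'=0$ gives $\xi=0$. Then $\xi'(v)=0$ for all $\xi'\in X$; for $\alpha\in A$ and $\xi'(w)=w_i\alpha$ this says $v_i\alpha=0$. So each coordinate $v_i$ annihilates $A$, and $v_i=0$ because $A$ has exponent $e$. Thus $Z(P)=\{(a,0,0)\}$, which we identify with $A$. (For $A=\Lambda=\mathbb Z/p$ and with $\Lambda^1$ in place of $\Lambda^3$, formula (4) would give the familiar group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$.)

**Step 2: the actions, and $\hat L$.** Let $SL_3(\Lambda)$ act on $P$ by $s(a,\xi,v)=(a,\xi s^{-1},sv)$; this respects (4) since $(\xi s^{-1})(sv')=\xi(v')$. Let $Q$ act by $y(a,\xi,v)=(ya,\,y\circ\xi,\,v)$; this respects (4) since $(y\circ\xi)(v')=y(\xi(v'))$. The two actions commute. Put $\hat L=P\rtimes SL_3(\Lambda)$ and let $y\in Q$ act by $ps\mapsto y(p)s$. Because the actions commute, this is an action by automorphisms.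

**Step 3: the center.** Let $ps\in Z(\hat L)$ with $p\in P$, $s\in SL_3(\Lambda)$. It acts trivially by conjugation on $P/A\cong X\oplus V$. This group is abelian, so $p$ acts trivially on it; hence so does $s$, in particular on $V$, and $s=1$. Then $p\in Z(P)=A$. Conversely $A$ is centralized by $P$ and by $SL_3(\Lambda)$. So $Z(\hat L)=A$, and $Q$ acts on it in the given way.

**Step 4: elementary matrices generate $SL_3(\Lambda)$.** Let $e_{ij}(\lambda)$ ($i\ne j$) be the identity matrix with an additional $\lambda$ in position $(i,j)$. The ring $\Lambda$ is the product of the local rings $\mathbb Z/p^k$ with $p^k\,\|\,e$, so $SL_3(\Lambda)$ is the product of the groups $SL_3(\mathbb Z/p^k)$. An elementary matrix of one factor is an elementary matrix over $\Lambda$, whose entry is $0$ in the other components. So we may work over a local ring $\mathbb Z/p^k$. The first column of an invertible matrix has a unit entry, since otherwise the determinant would be a nonunit. If row $i\ge2$ has a unit there, add a multiple of row $i$ to row 1 to make the $(1,1)$ entry $1$. Otherwise only the $(1,1)$ entry is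 a unit; add row 1 to row 2, which makes the $(2,1)$ entry a unit (unit plus nonunit), and proceed as before. With $1$ in position $(1,1)$, clear the first column by row operations and the first row by column operations. A $2\times2$ block of determinant $1$ remains; treat it in the same way. The last entry is then the determinant, $1$. All operations are multiplications by elementary matrices.

**Step 5: perfectness.** For distinct $i,j,k$ we have $e_{ij}(\lambda)=[e_{ik}(\lambda),e_{kj}(1)]$. With matrix units $E_{ij}$, the product of $e_{ik}(\lambda)e_{kj}(1)=1+\lambda E_{ik}+E_{kj}+\lambda E_{ij}$ and $e_{ik}(-\lambda)e_{kj}(-1)=1-\lambda E_{ik}-E_{kj}+\lambda E_{ij}$ is $1+2\lambda E_{ij}-\lambda E_{ij}$, since the only nonzero product of two non-identity terms is $\lambda E_{ik}\cdot(-E_{kj})$. So $SL_3(\Lambda)$ is perfect.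

Let $s=e_{ij}(\lambda)$ and let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $V$. The commutator of $s$ with $(0,0,v)$ is $(0,0,sv)(0,0,-v)=(0,0,sv-v)$, and $sv-v=\lambda v_j\varepsilon_i$; such vectors generate $V$. The commutator of $s$ with $(0,\xi,0)$ is $(0,\xi s^{-1}-\xi,0)$, and $\xi s^{-1}-\xi$ is the map $v\mapsto-\lambda v_j\,\xi(\varepsilon_i)$. Here $j$ is arbitrary, $i\ne j$, and $\xi(\varepsilon_i)\in A$ is arbitrary, so such maps generate $X$. Hence $\hat L'$ contains all $(0,0,v)$ and all $(0,\xi,0)$. By (5) it contains the commutators $(\xi(v),0,0)$, and $\xi(v)$ takes all values in $A$. Since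
$$(a,\xi,v)=(a,0,0)(0,0,v)(0,\xi,0),$$
we get $P\le\hat L'$. Together with $SL_3(\Lambda)\le\hat L'$ this shows that $\hat L$ is perfect.

**Step 6: composition factors.** By (5), $P$ is nilpotent, so its composition factors are cyclic of prime order. For $p^k\,\|\,e$ the kernel of $SL_3(\mathbb Z/p^k)\to SL_3(p)$ is contained in the $p$-group $1+p\,\mathrm{Mat}_3(\mathbb Z/p^k)$; the map is onto, since elementary matrices lift. And $SL_3(p)$ is an extension of $PSL_3(p)$, simple by (F3), by a cyclic central subgroup. So the composition factors of $\hat L$ are cyclic groups of prime order and groups $PSL_3(p)$ with $p\mid e$. Now $7$ divides $|PSL_3(2)|=168$ but not $7920$; and for $p\ge3$, $p^3$ divides $|PSL_3(p)|=p^3(p^2-1)(p^3-1)/\gcd(3,p-1)$ but not $7920$. So none of them is $M_{11}$. $\square$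

Could $\hat L$ itself be the answer? No. The group $\hat L$ just constructed does not depend on $Q$, so $Q=\mathrm{Aut}(A)$ acts on it too, inducing on the center *all* automorphisms of $A$. Inner automorphisms act trivially on the center, so $\mathrm{Out}(\hat L)$ maps onto $\mathrm{Aut}(A)$. For $A=C_5$ the order $|\mathrm{Out}(\hat L)|$ is a multiple of $4$, and $1/5$ is missed once more. The center is no longer a direct factor, but its automorphisms still extend. So we use $\hat L$ only as an ingredient of $\hat B$ and let the permutation action remove the unwanted automorphisms. The regular action of $L=\hat L/A$ on itself would not remove them: an automorphism $\varphi$ of $L$, viewed as a permutation of the set $L$, satisfies $\varphi\lambda_l\varphi^{-1}=\lambda_{\varphi(l)}$ for the left multiplications $\lambda_l$, so it normalizes them. We need points whose stabilizers carry labels.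

## 7. Subspace stabilizers in $GL_N(2)$ as labels

The labels will be dimensions of subspaces. A conjugation $c_g$ takes $\mathrm{Stab}(U)$ to $\mathrm{Stab}(gU)$ and so preserves the dimension, but $\iota$ takes $\mathrm{Stab}(U)$ to $\mathrm{Stab}(U^\perp)$; in $GL_3(2)$ it exchanges the stabilizers of lines and of planes. If we use only dimensions below $N/2$, the label is safe against $\iota$ as well.

**Lemma 8.** Let $T=GL_N(2)$ with $N\ge3$. Let $U,U'\le\mathbb F_2^N$ have dimensions $k,k'$ with $1\le k,k'<N/2$, and let $\alpha\in\mathrm{Aut}(T)$ satisfy $\alpha(\mathrm{Stab}_T(U))=\mathrm{Stab}_T(U')$. Then $k=k'$. If moreover $U=U'$, then $\alpha=c_h$ with $h\in\mathrm{Stab}_T(U)$.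

*Proof.*

**Step 1: a stabilizer determines its subspace.** Let $Y$ be a proper nonzero subspace of $\mathbb F_2^N$. Then $\mathrm{Stab}(Y)$ is transitive on $Y\setminus\{0\}$: extend two given nonzero vectors of $Y$ to bases of $Y$, and then to bases of $\mathbb F_2^N$. It is transitive on $\mathbb F_2^N\setminus Y$: extend a fixed basis of $Y$ by a given vector outside $Y$, and then to a basis of $\mathbb F_2^N$. The set $\mathbb F_2^N\setminus Y$ spans $\mathbb F_2^N$: for $z\notin Y$ and $y\in Y$ we have $y=z+(y+z)$ with $y+z\notin Y$. So a $\mathrm{Stab}(Y)$-invariant proper nonzero subspace contains no vector outside $Y$; it lies in $Y$, and by transitivity on $Y\setminus\{0\}$ it equals $Y$. Thus $Y$ is the only proper nonzero invariant subspace, and $\mathrm{Stab}(Y)$ determines $Y$.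

**Step 2: the two kinds of automorphism.** By (F2) there are two cases. If $\alpha=c_g$, then $\mathrm{Stab}(gU)=\mathrm{Stab}(U')$, so $gU=U'$ by Step 1 and $k=k'$. If also $U=U'$, then $g\in\mathrm{Stab}(U)$.

Suppose $\alpha=c_g\iota$. For $h\in\mathrm{Stab}(U)$, $w\in U^\perp$ and $u\in U$, the standard bilinear form gives $(h^{-\mathsf T}w)\cdot u=w\cdot(h^{-1}u)=0$, so $\iota(h)\in\mathrm{Stab}(U^\perp)$. Hence $\iota(\mathrm{Stab}(U))\le\mathrm{Stab}(U^\perp)$; applying the same to $U^\perp$ and using $\iota^2=1$, $U^{\perp\perp}=U$, we get equality. So $\mathrm{Stab}(gU^\perp)=\mathrm{Stab}(U')$, and Step 1 gives $gU^\perp=U'$ and $N-k=k'$. This contradicts $k+k'<N$. $\square$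

## 8. A permutation group whose normalizer quotient is $Q$

Fix $Q$ and $A$, take $\hat L$ from Lemma 7, identify $A=Z(\hat L)$, and put
$$L=\hat L/A,\qquad M=L\rtimes Q .$$
($Q$ acts on $L$ because it preserves $A$.) Choose any $N\ge2|M|+1$ and set $T=GL_N(2)$; note $N\ge3$. Two facts for later: since $GL_3(2)\le T$ and $|GL_3(2)|=168$, we have $7\mid|T|$, so $T\not\cong M_{11}$. And $T$ is transitive on nonzero vectors, so $|T|\ge2^N-1>|M|\ge|L|$ and $T$ is not a composition factor of $L$.

Let $M$ act on $T^M$ by $(m\cdot t)_x=t_{m^{-1}x}$, so that $m$ maps $T_x$ to $T_{mx}$, and put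
$$W=T^M\rtimes M,\qquad B=T^M\rtimes L\trianglelefteq W,\qquad W/B\cong M/L\cong Q.\tag{6}$$
We want $W$ to be exactly the normalizer of $B$ in a suitable symmetric group. As abstract groups this would be hopeless: $\iota$ applied in all coordinates, together with the identity on $L$, is an automorphism of $B$. It is not conjugation by an element of $W$, because such an element, fixing every factor, would lie in $T^M$ and act on $T_x$ by an inner automorphism of $T$, while $\iota$ takes the stabilizer of a line to that of a hyperplane, which is not conjugate to it by Step 1 of Lemma 8. So the set acted upon must do the work.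

Choose $\Omega=W/H$ for a subgroup $H$. Every $n\in N_W(H)$ gives a permutation $uH\mapsto unH$ commuting with $B$, so $H$ should be its own normalizer. If we took the same subspace stabilizer in each coordinate, $M$ would normalize $H$. This is why we choose different dimensions. The integers $1,\dots,|M|$ are all $<N/2$, so we can choose distinct integers $k_x$ ($x\in M$) with $1\le k_x<N/2$, and subspaces $U_x\le\mathbb F_2^N$ with $\dim U_x=k_x$. Let
$$H_x=\mathrm{Stab}_T(U_x)\subsetneq T,\qquad H=\prod_{x\in M}H_x\le T^M,\qquad \Omega=W/H .\tag{7}$$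

**Lemma 9.** $C_W(T^M)=1$, and $W$ acts faithfully on $\Omega$.

*Proof.* If $tm$ ($t\in T^M$, $m\in M$) centralizes $T^M$, it maps each factor $T_x$ to itself; but it maps $T_x$ to $T_{mx}$, so $mx=x$ and $m=1$. Then $t\in Z(T^M)=1$. The kernel of $W$ on $\Omega$ is normal in $W$ and contained in $H\le T^M$. By Lemma 4 it is a product of factors $T_x$. As $H_x\ne T$, no $T_x$ lies in $H$, and the kernel is trivial. $\square$

We regard $B\le W\le\mathrm{Sym}(\Omega)$. The $W$-stabilizer of the point $uH$ is $uHu^{-1}\le T^M\le B$, so
$$\text{the }B\text{-stabilizer of }uH\text{ is }uHu^{-1}.\tag{8}$$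

The next lemma is the rigidity statement: among all automorphisms of $B$, those that respect the class of $H$ come from $W$.

**Lemma 10.** If $\alpha\in\mathrm{Aut}(B)$ and $\alpha(H)=wHw^{-1}$ for some $w\in W$, then $\alpha=c_{w'}|_B$ for some $w'\in W$. Moreover $N_W(H)=H$.

*Proof.*

**Step 1: reduction to $\alpha(H)=H$.** Since $B\trianglelefteq W$, $c_w|_B$ is an automorphism of $B$. Replace $\alpha$ by $(c_w|_B)^{-1}\alpha$.

**Step 2: $\alpha$ fixes every factor $T_x$.** As $B/T^M\cong L$ does not have $T$ as a composition factor, $T^M$ is characteristic in $B$ by Lemma 5. By Lemma 4, $\alpha$ permutes the factors, say $\alpha(T_x)=T_{\sigma(x)}$. Then $\alpha(H\cap T_x)=H\cap T_{\sigma(x)}$. Identifying the factors with $T$, we obtain an automorphism of $T$ carrying $\mathrm{Stab}(U_x)$ to $\mathrm{Stab}(U_{\sigma(x)})$. By Lemma 8, $k_x=k_{\sigma(x)}$. The $k_x$ are distinct, so $\sigma(x)=x$.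

**Step 3: $\alpha$ is conjugation by an element of $H$.** By the second part of Lemma 8, $\alpha|_{T_x}$ is conjugation by some $h_x\in H_x$. With $h=(h_x)\in H$, the automorphism $\beta=(c_h|_B)^{-1}\alpha$ of $B$ is trivial on $T^M$. The centralizer trick gives, for $b\in B$ and $t\in T^M$, $btb^{-1}=\beta(btb^{-1})=\beta(b)t\beta(b)^{-1}$. So $b^{-1}\beta(b)\in C_B(T^M)=1$ by Lemma 9. Hence $\beta=1$ and $\alpha=c_h|_B$.

**Step 4: $N_W(H)=H$.** If $w\in N_W(H)$, then Steps 2 and 3 applied to $\alpha=c_w|_B$ give $c_w|_B=c_h|_B$ with $h\in H$. So $h^{-1}w\in C_W(T^M)=1$ and $w=h\in H$. $\square$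

**Lemma 11.** $N_{\mathrm{Sym}(\Omega)}(B)=W$.

*Proof.* The inclusion $\supseteq$ holds since $B\trianglelefteq W$. Let $\nu\in\mathrm{Sym}(\Omega)$ normalize $B$, let $\alpha(b)=\nu b\nu^{-1}$, let $\omega_0=H\in\Omega$, and let $\nu(\omega_0)=wH$. The $B$-stabilizer of $\nu(\omega_0)$ is the image under $\alpha$ of the $B$-stabilizer of $\omega_0$. By (8) this says $\alpha(H)=wHw^{-1}$. By Lemma 10, $\alpha=c_{w'}|_B$ with $w'\in W$, so $\nu'=w'^{-1}\nu$ centralizes $B$.

It remains to see that $\nu'=1$. As $\nu'$ centralizes $B$, the points $\omega$ and $\nu'(\omega)$ have the same $B$-stabilizer for every $\omega$. If $\omega=uH$ and $\nu'(\omega)=u'H$, then $uHu^{-1}=u'Hu'^{-1}$ by (8), so $u^{-1}u'\in N_W(H)=H$ and $u'H=uH$. Hence $\nu'=1$ and $\nu=w'\in W$. $\square$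

## 9. Attaching the center: proof of Theorem 3

**Step 1: the group $G$.** Let $\hat B=T^M\rtimes\hat L$, where $\hat L$ acts on $T^M$ through $\hat L\to L\le M$. The subgroup $A=Z(\hat L)$ acts trivially on $T^M$, so $A\le Z(\hat B)$ and $\hat B/A=B$. Let $\hat B$ act on $\Omega$ through $\hat B\to B$; by Lemma 9 the kernel is exactly $A$. Put
$$G=K\rtimes\hat B,\qquad K=M_{11}^{\,\Omega}.$$

**Step 2: Proposition 6 applies.** $\hat B$ is generated by the perfect groups $T_x$ and $\hat L$, so it is perfect. Its composition factors are $T$ and those of $\hat L$. None is $M_{11}$, by Section 8 for $T$ and by Lemma 7 for $\hat L$. So $G$ is perfect, $Z(G)=A$, the restriction $\rho:\mathrm{Aut}(G)\to\mathrm{Aut}(K)=K\rtimes\mathrm{Sym}(\Omega)$ is injective, $\rho(\mathrm{Inn}(G))=K\rtimes B$, and by Lemma 11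
$$\rho(\mathrm{Aut}(G))\le K\rtimes W.$$

**Step 3: every element of $Q$ is realized.** We show $\rho(\mathrm{Aut}(G))=K\rtimes W$. Since $W$ is generated by $B$ and $Q$, and $K\rtimes B$ is already in the image, it suffices to find for each $y\in Q\le M\le W$ an automorphism $\theta_y$ of $G$ with $\rho(\theta_y)=y$. By part 4 of Proposition 6 we must lift $c_y|_B$ to $\hat B$. Here we use that $Q$ acts on $\hat L$ and not only on $L$. Define
$$\hat y(t\hat l)=(y\cdot t)\,y(\hat l)\qquad(t\in T^M,\ \hat l\in\hat L).$$
Let $l$ be the image of $\hat l$ in $L$. In $M=L\rtimes Q$ the image of $y(\hat l)$ is $yly^{-1}$, and $y\cdot(l\cdot t)=(yly^{-1})\cdot(y\cdot t)$. So $\hat y$ respects the semidirect product, and it is an automorphism of $\hat B$. It maps $A$ to itself by the given action of $y$, and on $B=\hat B/A$ it induces $tl\mapsto(y\cdot t)(yly^{-1})$, which is conjugation by $y\in W$. Proposition 6 gives $\theta_y(\kappa\hat b)=(y\cdot\kappa)\,\hat y(\hat b)$ with $\rho(\theta_y)=y$.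

**Step 4: $\mathrm{Out}(G)$ and its action on the center.** The map $\rho$ induces isomorphisms $\mathrm{Aut}(G)\cong K\rtimes W$ and $\mathrm{Inn}(G)\cong K\rtimes B$. With (6),
$$\mathrm{Out}(G)\cong(K\rtimes W)/(K\rtimes B)\cong W/B\cong Q,\qquad Z(G)=A .$$
The class corresponding to $y\in Q$ is represented by $\theta_y$, which acts on $A=Z(\hat L)$ as $\hat y$ does, that is, by the given action of $y$.

**Step 5: infinitely many groups.** The integer $N\ge2|M|+1$ was arbitrary, and $GL_N(2)$ is a composition factor of $G$. The groups $GL_N(2)$ have different orders for different $N$, and a given finite group has only finitely many composition factors. So letting $N$ vary gives infinitely many pairwise non-isomorphic groups $G$. This proves Theorem 3. $\blacksquare$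

Theorem 2 follows as shown in Section 2: for $r=a/b$ the groups with $Q=C_a$ acting trivially on $A=C_b$ have $|\mathrm{Out}(G)|=a$ and $|Z(G)|=b$, hence $|\mathrm{Aut}(G)|/|G|=a/b$ by (1). The answer to the question is yes. $\blacksquare$
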